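\title{Rickman rugs have big pieces of intrinsic bilipschitz graphs}

\begin{abstract}
A Rickman rug is a bilipschitz image of the parabolic plane in the first Heisenberg group. We prove that every Rickman rug has big pieces of intrinsic bilipschitz graphs, with constants that depend only on the bilipschitz constant of the rug. More precisely, for every vertical subgroup $\mathbb W$, boundedly many intrinsic bilipschitz graphs over $\mathbb W$ cover the image of a ball up to a set whose vertical projection to $\mathbb W$ is small; and a ball of the rug contains a big piece of such a graph over $\mathbb W$ exactly when its projection to $\mathbb W$ is big. The proof shows that the rug is close to a vertical plane at most locations and scales, selects large subsets all of whose pairs of points interact only at such scales, and extends each subset to a graph foliated by horizontal curves.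
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Heisenberg group and two kinds of surfaces}

The first Heisenberg group $\mathbb H$ is $\mathbb R^2\times\mathbb R$ with the product
\[
(z,u)\cdot(z',u')=\bigl(z+z',\,u+u'+\tfrac12\,z\wedge z'\bigr),\qquad z\wedge z'=z_1z_2'-z_2z_1'.
\]
We call $z$ the \emph{horizontal part} and $u$ the \emph{vertical component} of $(z,u)$, and we also write $(z_1,z_2,u)$. Note that
\[
(z,u)^{-1}(z',u')=\bigl(z'-z,\;u'-u-\tfrac12\,z\wedge z'\bigr).
\]
The Kor\'anyi norm is $\|(z,u)\|=(|z|^4+16u^2)^{1/4}$ and the Kor\'anyi metric is $d(\xi,\xi')=\|\xi^{-1}\xi'\|$. Left translations are isometries, the dilations $\delta_r(z,u)=(rz,r^2u)$ are automorphisms that multiply distances by $r$, and rotations about the $u$-axis are isometric automorphisms. From the formula for the norm,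
\begin{equation}\label{eq:norm}
|z|\le\|(z,u)\|,\qquad |u|\le\tfrac14\|(z,u)\|^2,\qquad \|(z,u)\|\le|z|+2|u|^{1/2}.
\end{equation}
Left-invariant homogeneous metrics that induce the usual topology are bilipschitz equivalent to each other, so the choice of $d$ affects only constants. Balls $B(\xi,r)$ are closed, and $\mathcal H^3(Z)=\lim_{\epsilon\to0}\inf\sum_k(\operatorname{diam}U_k)^3$, the infimum being over countable covers of $Z$ by sets of diameter at most $\epsilon$.

For a unit vector $e\in\mathbb R^2$ put $e^\perp=(-e_2,e_1)$, so that $z\cdot e^\perp=e\wedge z$. The \emph{vertical subgroup} in direction $e$ is the plane $\mathbb W=\{(se,u):s,u\in\mathbb R\}$, and its \emph{complementary horizontal subgroup} is the line $\mathbb V=\{(se^\perp,0):s\in\mathbb R\}$. Every $\xi\in\mathbb H$ factors uniquely as $\xi=\pi_{\mathbb W}(\xi)\cdot\pi_{\mathbb V}(\xi)$ with $\pi_{\mathbb W}(\xi)\in\mathbb W$ and $\pi_{\mathbb V}(\xi)\in\mathbb V$. We write $\mathcal L^2$ for Lebesgue outer measure on $\mathbb W$ in the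 coordinates $(s,u)$.

The \emph{parabolic plane} $P$ is $\mathbb R^2$ with the metric $d((x,t),(x',t'))=\max\{|x-x'|,|t-t'|^{1/2}\}$. Its balls are the rectangles $B((x,t),r)=[x-r,x+r]\times[t-r^2,t+r^2]$, of Lebesgue measure $4r^3$; we write $|Z|$ for Lebesgue outer measure. In a vertical subgroup $d((se,u),(s'e,u'))=(|s-s'|^4+16|u-u'|^2)^{1/4}$, so $(s,u)\mapsto(se,u)$ is a $17^{1/4}$-bilipschitz map of $P$ onto $\mathbb W$. Here a map is \emph{$L$-bilipschitz} if it changes distances by a factor in $[L^{-1},L]$.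

There are two ways to say that a surface in $\mathbb H$ resembles a vertical plane.

\begin{definition}\label{def:surfaces}
A \emph{Rickman rug} is the image of a vertical subgroup under a bilipschitz map into $\mathbb H$; equivalently, a bilipschitz image of $P$. An \emph{$L$-rug} is a set $f(P)$ with $f\colon P\to\mathbb H$ $L$-bilipschitz.

An \emph{intrinsic Lipschitz graph over $\mathbb W$ with constant $\alpha$} is a set $\Gamma=\{w\cdot\phi(w):w\in\mathbb W\}$, with $\phi\colon\mathbb W\to\mathbb V$, such that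
\[
\|\pi_{\mathbb V}(\xi^{-1}\xi')\|\le\alpha\,\|\pi_{\mathbb W}(\xi^{-1}\xi')\|\qquad\text{for all }\xi,\xi'\in\Gamma.
\]
An \emph{intrinsic bilipschitz graph} is an intrinsic Lipschitz graph that is also a Rickman rug.
\end{definition}

The first notion concerns the metric of the surface: it is a distorted copy of $\mathbb W$. The second concerns its position: it meets each coset $w\mathbb V$ once, and it satisfies a cone condition, the analog of the inequality $|\Delta y|\le\alpha|\Delta x|$ that describes a Lipschitz graph in the Euclidean plane. A Euclidean Lipschitz graph is a bilipschitz image of its base through the graph map. In $\mathbb H$ the graph map $w\mapsto w\cdot\phi(w)$ need not be Lipschitz even for constant $\phi$: with $v=(0,1,0)$ and $w=(s,0,0)$ one has $v^{-1}wv=(s,0,s)$, so $d(v,wv)\ge2|s|^{1/2}$ while $\|w\|=|s|$. This is why the third notion asks for both properties.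

A rug $E$ is closed and unbounded, and it is Ahlfors $3$-regular: $\mathcal H^3(E\cap B(\xi,r))$ is comparable to $r^3$ for $\xi\in E$ and $r>0$. We say that $E$ has \emph{big pieces of intrinsic bilipschitz graphs} with constants $\theta>0$ and $C\ge1$ if for every $\xi\in E$ and $r>0$ there is an intrinsic Lipschitz graph $\Gamma$ with constant at most $C$, which is the image of a vertical subgroup under a $C$-bilipschitz map, such that $\mathcal H^3(E\cap\Gamma\cap B(\xi,r))\ge\theta r^3$. Thus a fixed proportion of the rug in every ball lies on one graph of controlled quality. The following question comes from \cite{Orponen}.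

\medskip
\noindent\textbf{Question.} \emph{Do Rickman rugs have big pieces of intrinsic bilipschitz graphs, with constants that depend only on the bilipschitz constant of the map that defines the rug?}

\subsection{Cylinders}\label{sec:cylinders}

Let $\gamma\colon\mathbb R\to\mathbb R^2$ be $L$-bilipschitz, $U(x)=\frac12\int_0^x\gamma\wedge\gamma'$, and $f(x,t)=(\gamma(x),U(x)+t)$. Then $f(x,t)^{-1}f(x',t')=(\gamma(x')-\gamma(x),\,t'-t+V)$ with
\[
V=\tfrac12\int_x^{x'}(\gamma-\gamma(x))\wedge\gamma',\qquad |V|\le\tfrac14L^2|x-x'|^2\le\tfrac14L^4|\gamma(x)-\gamma(x')|^2,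
\]
and \eqref{eq:norm} shows that $f$ is bilipschitz. So the cylinder $\gamma(\mathbb R)\times\mathbb R$ is a rug. The projection $\pi_{\mathbb W}$ maps the vertical line over $z$ onto the vertical line over $(z\cdot e)e$, so it is injective on the cylinder only if $x\mapsto\gamma(x)\cdot e$ is strictly monotone. Two examples follow.

If $\gamma(x)=xe^\perp$, the cylinder is itself a vertical subgroup, but it projects to a line in $\mathbb W$. It meets every graph over $\mathbb W$ in a set whose projection has zero area. So the direction of the graph has to be chosen. If $\gamma$ is the polygonal curve that follows the negative $z_1$-axis to $(0,0)$, passes through $(-1,\sqrt3)$, $(3,\sqrt3)$, $(2,0)$ and then follows the $z_1$-axis again, its edges point in three directions whose unit vectors sum to zero, and $\gamma\cdot e$ is strictly monotone for no $e$. So a rug need not be a graph over any vertical subgroup, and only pieces can be expected.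

On the other hand, the cylinder over a planar Lipschitz graph is an intrinsic bilipschitz graph (see the remark after Definition~\ref{def:foliated}). For cylinders it is therefore enough to find big pieces of Lipschitz graphs in a planar bilipschitz curve, and since such a curve is nearly straight at most locations and scales (Lemma~\ref{lem:bent}), one guesses that the answer is yes. A general rug is still foliated by the Lipschitz curves $x\mapsto f(x,t)$, but their planar shadows move with $t$, and only in a $\frac12$-H\"older way. It is then not evident that the rug is close to a vertical plane anywhere, nor that pieces found at different scales fit into one surface that is both a graph and a rug.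

\subsection{Results}

The answer to the question is yes.

\begin{theorem}\label{thm:main}
For every $L\ge1$ there are $\theta>0$ and $C\ge1$, depending only on $L$, such that every $L$-rug has big pieces of intrinsic bilipschitz graphs with constants $\theta$ and $C$.
\end{theorem}

The image of a vertical subgroup under an $L$-bilipschitz map is a $17^{1/4}L$-rug, so Theorem~\ref{thm:main} covers the question as posed. It is deduced from a Jones-type decomposition that holds relative to every vertical subgroup. The graphs in it are the $M$-foliated graphs of Definition~\ref{def:foliated}; by Lemma~\ref{lem:foliated} they are intrinsic bilipschitz graphs whose constants depend only on $M$.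

\begin{theorem}\label{thm:decomp}
For $L\ge1$ and $\delta\in(0,1)$ there are $N$ and $M$, depending only on $L$ and $\delta$, with the following property. If $f\colon P\to\mathbb H$ is $L$-bilipschitz, $\mathbb W$ is any vertical subgroup and $B=B(p,r)\subset P$, then there are Borel sets $F_1,\dots,F_N\subset B$ and $M$-foliated graphs $\Gamma_1,\dots,\Gamma_N$ over $\mathbb W$ such that $f(F_j)\subset\Gamma_j$ for all $j$ and
\[
\mathcal L^2\Bigl(\pi_{\mathbb W}\bigl(f(B\setminus\textstyle\bigcup_jF_j)\bigr)\Bigr)\le\delta r^3.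
\]
\end{theorem}

The leftover set is small in projection, not in measure, and the first cylinder above shows that this cannot be avoided. The third result identifies the vertical subgroups over which a big piece exists.

\begin{theorem}\label{thm:char}
Let $E$ be an $L$-rug, $\xi\in E$, $r>0$, and let $\mathbb W$ be a vertical subgroup.
\begin{enumerate}
\item[(i)] If $\mathcal L^2(\pi_{\mathbb W}(E\cap B(\xi,r)))\ge\vartheta r^3$, then there is an intrinsic bilipschitz graph $\Gamma$ over $\mathbb W$, with constants depending only on $L$ and $\vartheta$, such that $\mathcal H^3(E\cap\Gamma\cap B(\xi,r))\ge\theta r^3$, where $\theta=\theta(L,\vartheta)>0$.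
\item[(ii)] Conversely, if $\Gamma$ is an intrinsic Lipschitz graph over $\mathbb W$ with constant $\alpha$ and $\mathcal H^3(E\cap\Gamma\cap B(\xi,r))\ge\theta r^3$, then $\mathcal L^2(\pi_{\mathbb W}(E\cap B(\xi,r)))\ge c(\alpha)\theta r^3$, where $c(\alpha)>0$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:coord} introduces the foliated graphs. Section~\ref{sec:models} contains three model computations and the plan of the proof, which occupies Sections~\ref{sec:count}--\ref{sec:final}.

\section{Adapted coordinates and foliated graphs}\label{sec:coord}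

After a rotation, a given vertical subgroup is $\mathbb W=\{(X,0,\tau)\}$ and $\mathbb V=\{(0,Y,0)\}$. Put
\[
[X,Y,\tau]=(X,0,\tau)\cdot(0,Y,0)=\bigl(X,Y,\tau+\tfrac12XY\bigr).
\]
Thus $X=z_1$, $Y=z_2$, $\tau=u-\frac12z_1z_2$, and $\pi_{\mathbb W}$, $\pi_{\mathbb V}$ are the coordinate maps $[X,Y,\tau]\mapsto(X,\tau)$ and $[X,Y,\tau]\mapsto Y$. The product $[X_0,Y_0,\tau_0]\cdot[X,Y,\tau]$ has vertical component $\tau_0+\tau+\frac12(X_0Y_0+XY+X_0Y-Y_0X)$; subtracting $\frac12(X_0+X)(Y_0+Y)$ gives
\begin{equation}\label{eq:law}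
[X_0,Y_0,\tau_0]\cdot[X,Y,\tau]=[X_0+X,\;Y_0+Y,\;\tau_0+\tau-Y_0X].
\end{equation}
Hence a left translation induces on $\mathbb W$ the map $(X,\tau)\mapsto(X_0+X,\tau_0+\tau-Y_0X)$, an area-preserving bijection. In particular \emph{$\mathcal L^2(\pi_{\mathbb W}(Z))$ is unchanged by left translations of $Z$}, and it is multiplied by $r^3$ under $\delta_r[X,Y,\tau]=[rX,rY,r^2\tau]$. Solving \eqref{eq:law} for the second factor gives
\begin{equation}\label{eq:diff}
[X_1,Y_1,\tau_1]^{-1}[X_2,Y_2,\tau_2]=[X_2-X_1,\;Y_2-Y_1,\;\tau_2-\tau_1+Y_1(X_2-X_1)].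
\end{equation}
For $\xi=[X,Y,\tau]$, \eqref{eq:norm}, the bound $|XY|\le\frac12|z|^2$ and the triangle inequality $\|\xi\|\le\|\pi_{\mathbb W}\xi\|+\|\pi_{\mathbb V}\xi\|$ yield
\begin{equation}\label{eq:coordnorm}
|X|,|Y|\le\|\xi\|,\quad|\tau|\le\tfrac12\|\xi\|^2,\quad\|\xi\|\le|X|+|Y|+2|\tau|^{1/2},\quad\|\pi_{\mathbb W}\xi\|\ge\max\{|X|,2|\tau|^{1/2}\}.
\end{equation}

\subsection{Horizontal curves}
Let $s\mapsto(z(s),u(s))$ be an $L$-Lipschitz curve in $\mathbb H$. By \eqref{eq:norm}, $z$ is $L$-Lipschitz and $|u(s+\epsilon)-u(s)-\frac12z(s)\wedge(z(s+\epsilon)-z(s))|\le\frac14L^2\epsilon^2$. So $u$ is locally Lipschitz, and dividing by $\epsilon$ gives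
\begin{equation}\label{eq:horizontal}
u'=\tfrac12\,z\wedge z'\quad\text{a.e.},\qquad\text{equivalently}\qquad\tau'=-YX'\quad\text{a.e.}
\end{equation}
Such curves are called \emph{horizontal}. Recall that locally Lipschitz functions on the line are differentiable almost everywhere, are the integrals of their derivatives, and may be integrated by parts.

By \eqref{eq:horizontal}, a horizontal curve parametrized by $X$ is determined by its projection to $\mathbb W$: if the projection is the graph of $X\mapsto\tau(X)$, the curve is $[X,-\tau'(X),\tau(X)]$. A rug that is a graph over $\mathbb W$ should therefore arise from a foliation of $\mathbb W$ by graphs of $C^{1,1}$ functions, with bilipschitz control on the vertical spacing of the leaves.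

\subsection{Foliated graphs}

\begin{definition}\label{def:foliated}
For $M\ge1$ let $\mathcal F(M)$ be the class of functions $\psi\colon\mathbb R^2\to\mathbb R$, $(X,T)\mapsto\psi(X,T)$, such that $\psi(\cdot,T)\in C^1$ with $\partial_X\psi(\cdot,T)$ $M$-Lipschitz for every $T$, and
\[
M^{-1}(T_2-T_1)\le\psi(X,T_2)-\psi(X,T_1)\le M(T_2-T_1)\qquad\text{for all }X\text{ and }T_1<T_2.
\]
Put $\mathcal J_\psi(X,T)=[X,-\partial_X\psi(X,T),\psi(X,T)]$ and $\Gamma_\psi=\mathcal J_\psi(\mathbb R^2)$. The sets $\Gamma_\psi$, $\psi\in\mathcal F(M)$, are the \emph{$M$-foliated graphs} over $\mathbb W$. Over another vertical subgroup they are defined by rotation.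
\end{definition}

For example, if $k$ is $M$-Lipschitz, $\psi=T-\int_0^Xk$ gives the cylinder over the graph $Y=k(X)$. In particular $\psi=T-\frac12mX^2$ gives the vertical plane $Y=mX$.

\begin{lemma}\label{lem:foliated}
Let $\psi\in\mathcal F(M)$. Then
\begin{equation}\label{eq:holder}
|\partial_X\psi(X,T)-\partial_X\psi(X,T')|\le2M|T-T'|^{1/2},
\end{equation}
the map $\mathcal J_\psi\colon P\to\mathbb H$ is $C(M)$-bilipschitz, and $\Gamma_\psi$ is an intrinsic Lipschitz graph over $\mathbb W$ with constant at most $C(M)$. The family of $M$-foliated graphs over $\mathbb W$ is invariant under left translations and dilations.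
\end{lemma}

\begin{proof}
Let $T'<T$ and $w(X)=\psi(X,T)-\psi(X,T')$. Then $0\le w\le M(T-T')$ and $w'$ is $2M$-Lipschitz. If $|w'(X_0)|=k>0$, then on $[X_0,X_0+k/(2M)]$ the derivative $w'$ does not change sign and $|w'(X)|\ge k-2M(X-X_0)$, so $w$ changes by at least $k^2/(4M)$ over this interval. Hence $k^2/(4M)\le M(T-T')$, which is \eqref{eq:holder}.

Let $v_j=(X_j,T_j)$ and $\xi_j=\mathcal J_\psi(v_j)$ for $j=1,2$, let $Y_j=-\partial_X\psi(v_j)$, and write $\Delta X,\Delta Y,\Delta T$ for the differences. By \eqref{eq:diff}, $\xi_1^{-1}\xi_2=[\Delta X,\Delta Y,\mathfrak t]$ with $\mathfrak t=\psi(v_2)-\psi(v_1)+Y_1\Delta X$. We pass through $v'=(X_2,T_1)$. Taylor's formula gives $|\psi(v')-\psi(v_1)+Y_1\Delta X|\le\frac M2\Delta X^2$, and $M^{-1}|\Delta T|\le|\psi(v_2)-\psi(v')|\le M|\Delta T|$. Together with \eqref{eq:holder},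
\[
|\mathfrak t|\le\tfrac M2\Delta X^2+M|\Delta T|,\qquad|\Delta T|\le M|\mathfrak t|+\tfrac{M^2}2\Delta X^2,\qquad|\Delta Y|\le M|\Delta X|+2M|\Delta T|^{1/2}.
\]
By \eqref{eq:coordnorm}, the first and third bounds show that $\mathcal J_\psi$ is Lipschitz, and the second gives $d(v_1,v_2)\le C(M)\,d(\xi_1,\xi_2)$. The second bound inserted into the third gives $|\Delta Y|\le C(M)(|\Delta X|+|\mathfrak t|^{1/2})\le2C(M)\|\pi_{\mathbb W}(\xi_1^{-1}\xi_2)\|$, the cone condition. Since $\psi(X,\cdot)$ is a bijection of $\mathbb R$ for each $X$, the projection $\pi_{\mathbb W}$ maps $\Gamma_\psi$ bijectively onto $\mathbb W$, so $\Gamma_\psi$ is a graph over all of $\mathbb W$.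

By \eqref{eq:law}, $[X_0,Y_0,\tau_0]\cdot\Gamma_\psi=\Gamma_{\tilde\psi}$ for $\tilde\psi(X,T)=\tau_0+\psi(X-X_0,T)-Y_0(X-X_0)$, and $\delta_r\Gamma_\psi=\Gamma_{\tilde\psi}$ for $\tilde\psi(X,T)=r^2\psi(X/r,T/r^2)$. Both functions lie in $\mathcal F(M)$.
\end{proof}

\subsection{Measure on the rug}
From now on $f\colon P\to\mathbb H$ is $L$-bilipschitz, $L\ge1$, and $f=(g,f_3)$ with $g=(f_1,f_2)$. By \eqref{eq:norm}, $|g(p)-g(q)|\le L\,d(p,q)$.

\begin{lemma}\label{lem:measure}
For every $Z\subset P$ and every vertical subgroup $\mathbb W$, $\mathcal L^2(\pi_{\mathbb W}(f(Z)))\le2L^3|Z|$ and $\mathcal H^3(f(Z))\ge L^{-3}|Z|$.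
\end{lemma}

\begin{proof}
If $q\in B(p,\rho)$, then $f(p)^{-1}f(q)$ has $|X|\le L\rho$ and $|\tau|\le\frac12L^2\rho^2$ by \eqref{eq:coordnorm}. By translation invariance, $\mathcal L^2(\pi_{\mathbb W}f(B(p,\rho)))\le2L^3\rho^3$. Cover $Z$ by countably many rectangles of sizes $2^{-j}\times4^{-j}$ with total measure at most $|Z|+\epsilon$. Such a rectangle has measure $8^{-j}$ and lies in $B(p,2^{-j})$ for each of its points $p$. Summing gives the first bound. If $f(Z)\subset\bigcup U_k$, the sets $f^{-1}(U_k)$ cover $Z$ and have diameter at most $\rho_k=L\operatorname{diam}U_k$. A subset of $P$ of diameter at most $\rho$ lies in a rectangle of size $\rho\times\rho^2$, so $|Z|\le L^3\sum(\operatorname{diam}U_k)^3$.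
\end{proof}

\section{Three model computations and the plan of the proof}\label{sec:models}

\subsection{Parallel horizontal lines}\label{sec:parallel}
Consider the horizontal line $\xi_1(s)=[s,0,0]$ and its translate $\xi_2(s)=[0,y_0,\tau_0]\cdot[s,0,0]=[s,y_0,\tau_0-y_0s]$. Their planar shadows are parallel lines at distance $|y_0|$. By \eqref{eq:diff}, $\xi_1(s)^{-1}\xi_2(s)=[0,y_0,\tau_0-y_0s]$, with vertical component $\tau_0-y_0s$. If $d(\xi_1(s),\xi_2(s))\le L$ for $|s|\le A$, then $|\tau_0\mp y_0A|\le L^2/4$, so $|y_0|\le L^2/(4A)$. Two long horizontal segments that stay at bounded distance have almost the same shadow. In a rug, the curves $f(\cdot,0)$ and $f(\cdot,t)$ with $|t|\le1$ stay at distance at most $L$. So if all these curves are nearly straight on a long interval, the rug is nearly a vertical plane at unit scale. This reduces flatness of the surface to straightness of curves, which is a one-dimensional matter.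

\subsection{Turning a vertical plane}\label{sec:turn}
Suppose that the set we want to put on a graph lies on the plane $Y=mX$ near the origin and on the plane $Y=0$ far away. We look for $\psi\in\mathcal F(M)$ equal to $T-\frac12mX^2$ near $0$ and to $T$ far away. Let $N(X,T)=(X^4+T^2)^{1/4}$. The transition cannot be made within one dyadic scale: if $\psi=T-\frac12mX^2$ on $\{N\le1\}$ and $\psi=T$ on $\{N\ge2\}$, then $\psi(1,0)=-m/2$ and $\psi(1,-4)=-4$, and for $m\ge8$ the function $\psi(1,\cdot)$ is not strictly increasing.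

It can be made over many scales. Let $\omega\colon\mathbb R\to[0,1]$ be smooth, equal to $1$ on $(-\infty,0]$ and to $0$ on $[1,\infty)$. For $h\ge1$ let $\chi=\omega(h^{-1}\ln N)$ and $\psi=T-\frac12m\chi X^2$. With $a=X^4/N^4\in[0,1]$,
\[
X\partial_X\ln N=a,\qquad X^2\partial_X^2\ln N=3a-4a^2\in[-1,1],\qquad|X^2\partial_T\ln N|=\frac{X^2|T|}{2(X^4+T^2)}\le\frac14.
\]
Since $\partial_X^2(\chi X^2)=2\chi+4X\partial_X\chi+X^2\partial_X^2\chi$, we get $|\partial_X^2\psi|\le\frac12|m|(2+5\|\omega'\|_\infty+\|\omega''\|_\infty)$ and $|\partial_T\psi-1|\le|m|\|\omega'\|_\infty/(8h)$. For $h\ge|m|\|\omega'\|_\infty/4$ we have $\partial_T\psi\in[\frac12,\frac32]$, so $\psi\in\mathcal F(M)$ with $M$ depending only on $m$. The principle is that two models may be glued at scale $r$ if they differ by a \emph{small} multiple of $r^2$, and that a change of order one can be spread over $h$ scales in steps of size $1/h$.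

\subsection{Reversing the vertical direction}\label{sec:reverse}
Suppose next that on a set $S\ni0$ of small diameter $d_S$ the map is $f(x,t)=[x,0,-t]$, while at points at unit distance it is $f(x,t)=[x,0,t]$. No slow interpolation between $-t$ and $t$ stays monotone. But the graph $\Gamma_\psi$ does not have to use $t$ as the parameter of its leaves. Give the points of $S$ the label $T=-t$ and the other points the label $T=t$. Then $f=\mathcal J_\psi(x,T)$ with $\psi=T$ for all points, and $|T-t|\le2d_S^2$ on $S$, which is negligible at unit scale. In the general construction the labels are defined by repeating this reflection along a tree of nested subsets.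

\subsection{Plan}
Call a location and scale \emph{flat} if the curves $g(\cdot,t)$ are nearly affine there.
\begin{enumerate}
\item Most points have boundedly many non-flat scales (Section~\ref{sec:count}).
\item At a flat location and scale the rug is close to a vertical plane, with a nearly monotone vertical parametrization (Section~\ref{sec:structure}). This also produces a direction with big projection (Section~\ref{sec:projection}).
\item Let $F\subset P$ be such that all scales comparable to distances between points of $F$ are flat, with planes transversal to $\mathbb V$. Then $f(F)$ lies on a foliated graph (Section~\ref{sec:extension}). Non-flat scales can occur only in long ranges of scales at which $F$ has no distances, and these ranges give the room required in Sections~\ref{sec:turn} and~\ref{sec:reverse}.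
\item A random coloring splits most of a ball into boundedly many such sets $F$, and the non-transversal part has small projection (Section~\ref{sec:decomp}).
\end{enumerate}

\section{Flat pairs and their number}\label{sec:count}

Let $r_i=2^{-i}$ for $i\in\mathbb Z$.

\begin{definition}\label{def:flat}
Let $A\ge1$ and $\eta\in(0,1)$. A pair $(p,i)$ with $p=(x_0,t_0)\in P$ is \emph{$(A,\eta)$-flat} if for every $t$ with $|t-t_0|\le r_i^2$ there is an affine map $\ell_t\colon\mathbb R\to\mathbb R^2$ with $|g(x,t)-\ell_t(x)|\le\eta r_i$ for $|x-x_0|\le Ar_i$.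
\end{definition}

No relation between the maps $\ell_t$ for different $t$ is assumed. The measurability questions below are settled by one observation: \emph{for $\rho,\lambda>0$ and continuous $g$, the set of $(x,t)$ such that $g(\cdot,t)$ is within $\lambda$ of some affine map on $[x-\rho,x+\rho]$ is closed.} Indeed, let $(x_n,t_n)\to(x,t)$ and $|g(x_n+y,t_n)-a_n-b_ny|\le\lambda$ for $|y|\le\rho$. Taking $y=0$ and $y=\rho$ shows that $a_n,b_n$ are bounded, and the inequality passes to a subsequential limit. The set $\{p:(p,i)\text{ flat}\}$ is an intersection of vertical translates of such a set, so it is closed.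

\begin{lemma}\label{lem:bent}
Let $k\colon\mathbb R\to\mathbb R^2$ be $L$-Lipschitz, $b\in\mathbb N$, $\eta'\in(0,1)$. Call a bounded interval $I$ \emph{bent} if no affine $\ell$ has $\sup_I|k-\ell|\le\eta'|I|$. Let $Z_i$ be the set of $x\in[-2,2]$ such that the interval of length $2^{b-i}$ centered at $x$ is bent. Then $\sum_{i\ge0}|Z_i|\le C(L,b,\eta')$.
\end{lemma}

\begin{proof}
We prove the bound for dyadic intervals by orthogonality and then average over translations of the grid. For $s\in[0,2^b)$ and $i\ge0$ let $\mathcal D_i^s$ consist of the intervals $s+2^{b-i}[m,m+1)$, $m\in\mathbb Z$, and let $E_i$ replace a function by its averages over the intervals of $\mathcal D_i^s$. The families $\mathcal D_i^s$ are nested in $i$. On an interval $I\in\mathcal D_j^s$ the operators $E_i$, $i\ge j$, are orthogonal projections of $L^2(I)$ onto increasing subspaces, so the differences $\Delta_l=E_{l+1}k'-E_lk'$, $l\ge j$, are orthogonal in $L^2(I)$ and $\sum_{l\ge j}\int_I|\Delta_l|^2\le\int_I|k'|^2$.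

Fix $n$ with $2^{-n}\le\eta'/(4L)$. Let $I\in\mathcal D_i^s$ be bent and let $\ell$ be the affine map that agrees with $k$ at the endpoints of $I$; its slope is the value of $E_ik'$ on $I$. There is $y\in I$ with $|k-\ell|(y)>\eta'|I|$. Let $y'$ be the left endpoint of the interval of $\mathcal D_{i+n}^s$ that contains $y$. As $k-\ell$ is $2L$-Lipschitz, $|k-\ell|(y')\ge\eta'|I|-2L2^{-n}|I|\ge\eta'|I|/2$. The interval $[\min I,y')$ is a union of intervals of $\mathcal D_{i+n}^s$, so $(k-\ell)(y')=\int_{\min I}^{y'}(E_{i+n}k'-E_ik')$. By the Cauchy--Schwarz inequality and orthogonality,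
\[
\tfrac14\eta'^2|I|\le\int_I|E_{i+n}k'-E_ik'|^2=\sum_{l=i}^{i+n-1}\int_I|\Delta_l|^2.
\]
Let $J$ be the union of the intervals of $\mathcal D_0^s$ that meet $[-2,2]$; then $|J|\le4+2^{b+1}$. Sum over all $i\ge0$ and all bent $I\in\mathcal D_i^s$ inside $J$. Each $l$ occurs for at most $n$ values of $i$, so
\[
\sum_{I\subset J\text{ bent}}|I|\le4n\eta'^{-2}\int_J|k'|^2\le C_0:=4n\eta'^{-2}L^2(4+2^{b+1}).
\]
An interval of $\mathcal D_i^s$ with center in $[-2,2]$ lies in $J$. So the left side is at least $\sum_i2^{b-i}\sum_m\mathbf 1_{Z_i}(s+2^{b-i}(m+\frac12))$. The translates of $[0,2^b)$ by $2^{b-i}(m+\frac12)$, $m\in\mathbb Z$, cover each point exactly $2^i$ times, so integration over $s\in[0,2^b)$ gives $\sum_i2^{b-i}2^i|Z_i|\le2^bC_0$.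
\end{proof}

In the selection argument we shall need to know that a non-flat scale of $p$ is also recorded as bad at all points near $p$. For this reason we count an enlarged set. Let $\mathcal N_i=\{q:(q,i)\text{ is not }(A,\eta)\text{-flat}\}$ and, for $K\ge1$,
\[
\mathcal N_i^K=\{p\in P:\ d(p,q)\le Kr_i\text{ for some }q\in\mathcal N_i\}\supset\mathcal N_i.
\]
The set $\mathcal N_i^K$ is a union of translates of the open set $\mathcal N_i$, hence open.

\begin{lemma}\label{lem:count}
With $B_0=B(0,1)=[-1,1]^2$ we have $\sum_{i\ge0}|B_0\cap\mathcal N_i^K|\le C(L,A,\eta,K)$.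
\end{lemma}

\begin{proof}
Non-flatness concerns a single line $t=\text{const}$, a null set; H\"older continuity in $t$ spreads it to a definite proportion of lines. Choose $b\in\mathbb N$ with $2^{b-1}\ge A+K+1$, and let $\eta'=2^{-b-1}\eta$, $c=\eta^2/(4L^2)\le1$. Let $\Omega_i$ be the open set of $(x,t')$ such that the interval $I_i(x)$ of length $2^br_i$ centered at $x$ is bent for $g(\cdot,t')$.

Let $p=(x_p,t_p)\in\mathcal N_i^K$. There are $q=(x_1,t_1)$ with $d(p,q)\le Kr_i$ and $t$ with $|t-t_1|\le r_i^2$ such that $g(\cdot,t)$ is not within $\eta r_i$ of any affine map on $I'=[x_1-Ar_i,x_1+Ar_i]$. If $|t'-t|\le cr_i^2$, then $|g(\cdot,t)-g(\cdot,t')|\le\eta r_i/2$, so $g(\cdot,t')$ is not within $\eta r_i/2=\eta'|I_i(x)|$ of any affine map on $I'$. If $|x-x_p|\le r_i$, then $|x-x_1|\le(K+1)r_i$ and $I'\subset I_i(x)$. So all these $(x,t')$ lie in $\Omega_i$, and also in $p+Q$, where $Q=[-r_i,r_i]\times[-(K^2+2)r_i^2,(K^2+2)r_i^2]$. Thus $|\Omega_i\cap(p+Q)|\ge4cr_i^3$. Integrating over $p\in B_0$ and using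 Fubini's theorem, for $i\ge0$,
\[
4cr_i^3\,|B_0\cap\mathcal N_i^K|\le|Q|\,|\Omega_i\cap(B_0+Q)|\le4(K^2+2)r_i^3\,\bigl|\Omega_i\cap([-2,2]\times[-K^2-3,K^2+3])\bigr|.
\]
Cancel $r_i^3$, sum over $i$, and apply Lemma~\ref{lem:bent} to $g(\cdot,t')$ for each $t'$.
\end{proof}

\section{The rug near a flat pair}\label{sec:structure}

\begin{lemma}\label{lem:structure}
Let $c_1=1/(2L)$. There is $M_0=M_0(L)\ge1$, and for each $\varepsilon\in(0,1)$ there are $A(\varepsilon)$, $\eta(\varepsilon)$ depending on $L$ and $\varepsilon$, with the following property. If $(p_0,i)$ is $(A(\varepsilon),\eta(\varepsilon))$-flat, $p_0=(x_0,t_0)$, $r=r_i$, then there are a unit vector $e$ with $e_1\ge0$, a number $\beta$ with $|\beta|\ge c_1$, and a monotone $M_0$-bilipschitz function $G\colon\mathbb R\to\mathbb R$, piecewise linear with finitely many pieces and $G(0)=0$, such that for $(x,t)\in B(p_0,r)$ and $(z,u)=f(p_0)^{-1}f(x,t)$,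
\[
|z\cdot e^\perp|\le\varepsilon r,\qquad|g(x,t)-g(x_0,t)-\beta(x-x_0)e|\le\varepsilon r,\qquad|u-G(t-t_0)|\le\varepsilon r^2.
\]
\end{lemma}

\begin{proof}
Replace $f$ by $(x,t)\mapsto\delta_{1/r}\bigl(f(p_0)^{-1}f(x_0+rx,t_0+r^2t)\bigr)$. This preserves the hypotheses, and the conclusions return with $G$ replaced by $r^2G(\cdot/r^2)$. So let $p_0=0$, $f(0)=0$, $r=1$. Replacing $(e,\beta)$ by $(-e,-\beta)$ changes nothing, so $e_1\ge0$ can be arranged at the end. Let $\nu=A^{-1}+\eta$, assumed small in terms of $L$; the constants $C$ and $O(\cdot)$ depend only on $L$. Let $C_*=2L(2L+2)$ and assume $C_*\le A$, $2\eta\le1$. For $|t|\le1$ write $\ell_t(x)=a_t+b_tx$ and $h_t=g(\cdot,t)-\ell_t$, so $|h_t|\le\eta$ on $[-A,A]$. Comparing $x=\pm A$ gives $2A|b_t|\le2AL+2\eta$. Hence $|b_t|\le2L$ and $h_t$ is $3L$-Lipschitz.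

\emph{Step 1: a nearly straight horizontal curve hardly rises.} Let $|x|,|x'|\le C_*$, $|t|\le1$, and let $V$ be the vertical component of $f(x,t)^{-1}f(x',t)$. We claim $V=O(\eta)$. The curve $s\mapsto f(x,t)^{-1}f(s,t)$ is Lipschitz with horizontal part $\zeta(s)=b_t(s-x)+h_t(s)-h_t(x)$, so by \eqref{eq:horizontal} $V=\frac12\int_x^{x'}\zeta\wedge\zeta'\,ds$, where
\[
\zeta\wedge\zeta'=(s-x)\,b_t\wedge h_t'+(h_t-h_t(x))\wedge b_t+(h_t-h_t(x))\wedge h_t'.
\]
The last two terms are at most $4L\eta$ and $6L\eta$, and the interval has length at most $2C_*$. The first term integrates by parts to $(x'-x)\,b_t\wedge h_t(x')-\int_x^{x'}b_t\wedge h_t\,ds=O(\eta)$.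

\emph{Step 2: the slopes are nondegenerate and nearly equal.} By the lower bilipschitz bound, \eqref{eq:norm} and Step 1, $L^{-1}\le d(f(0,t),f(1,t))\le|b_t|+2\eta+C\sqrt\eta$. So $|b_t|\ge c_1$ for small $\eta$. For $|x|\le A$ we have $|\ell_t(x)-\ell_0(x)|\le|g(x,t)-g(x,0)|+2\eta\le L+2\eta\le2L$. With $\alpha_t=a_t-a_0$ and $\tilde b=b_t-b_0$, the values $x=0,\pm A$ give $|\alpha_t|\le2L$ and $|\tilde b|\le2L/A$.

\emph{Step 3: no displacement normal to the curves.} This is the computation of Section~\ref{sec:parallel}. Let $\gamma_1=g(\cdot,0)$, $\gamma_2=g(\cdot,t)$, $D=\gamma_2-\gamma_1$, and let $w(x)=f_3(x,t)-f_3(x,0)-\frac12\gamma_1\wedge\gamma_2$ be the vertical component of $f(x,0)^{-1}f(x,t)$. Then $|w|\le L^2/4$, and by \eqref{eq:horizontal}, almost everywhere,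
\[
2w'=\gamma_2\wedge\gamma_2'-\gamma_1\wedge\gamma_1'-\gamma_1'\wedge\gamma_2-\gamma_1\wedge\gamma_2'=D\wedge(\gamma_1'+\gamma_2').
\]
Hence $|\int_{-A}^AD\wedge(\gamma_1'+\gamma_2')|\le L^2$. Write $D=\alpha_t+\tilde bx+k$ with $k=h_t-h_0$, and $\gamma_1'+\gamma_2'=(b_0+b_t)+j'$ with $j=h_0+h_t$; on $[-A,A]$ we have $|k|,|j|\le2\eta$ and $|j'|\le6L$. The integral splits into three parts. Since $\int_{-A}^Ax\,dx=0$,
\[
\Bigl|\int_{-A}^AD\wedge(b_0+b_t)-2A\,\alpha_t\wedge(b_0+b_t)\Bigr|=\Bigl|\int_{-A}^Ak\wedge(b_0+b_t)\Bigr|\le16L\eta A.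
\]
Next, $\int_{-A}^A(\alpha_t+\tilde bx)\wedge j'=[(\alpha_t+\tilde bx)\wedge j]_{-A}^A-\int_{-A}^A\tilde b\wedge j$ is at most $8L\eta+8L\eta$, because $|\alpha_t+\tilde bx|=|\ell_t-\ell_0|\le2L$ and $A|\tilde b|\le2L$. Finally $|\int_{-A}^Ak\wedge j'|\le24L\eta A$. Dividing by $2A$ we obtain $|\alpha_t\wedge(b_0+b_t)|\le C\nu$, and since $b_0+b_t=2b_0+\tilde b$, also $|\alpha_t\wedge b_0|\le C\nu$.

Let $\beta=|b_0|\ge c_1$ and $e=b_0/\beta$; then $\alpha_t\cdot e^\perp=O(\nu)$. As $|a_0|=|h_0(0)|\le\eta$, the identity $g(x,t)=a_0+\alpha_t+\beta xe+\tilde bx+h_t(x)$ gives, for $|x|\le C_*$ and $|t|\le1$,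
\begin{equation}\label{eq:gstruct}
g(x,t)=\alpha_t+\beta xe+O(\nu),\qquad g(x,t)\cdot e^\perp=O(\nu).
\end{equation}
The first two claims follow when $C\nu\le\varepsilon$. Moreover, the wedge product of any two such vectors $g(x,t)$, $g(x',t')$ is $O(\nu)$, since they are $O(1)$ with $e^\perp$-components $O(\nu)$.

\emph{Step 4: the height depends only on $t$.} Let $G_0(t)=f_3(0,t)$. By Step 1 with base point $x=0$, $f_3(x,t)=G_0(t)+V+\frac12g(0,t)\wedge g(x,t)=G_0(t)+O(\nu)$ for $|x|\le C_*$, $|t|\le1$.

\emph{Step 5: $G_0$ is bilipschitz above scale $\nu$.} Let $t,t'\in[-1,1]$ and $s=|t-t'|$. The points $f(0,t)$ and $f(0,t')$ may be separated horizontally, by the shift $\alpha_t-\alpha_{t'}$ along $e$, and then their distance says nothing about $G_0$. We therefore compare $f(0,t)$ with the point of the curve $f(\cdot,t')$ that is nearly above it. Let $x=(\alpha_t-\alpha_{t'})\cdot e/\beta$. Since $|\alpha_t-\alpha_{t'}|\le|g(0,t)-g(0,t')|+2\eta\le L\sqrt s+2\eta$, we have $|x|\le2L(L\sqrt s+2\eta)\le C_*$. By \eqref{eq:gstruct},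 $g(x,t')-g(0,t)=\alpha_{t'}-\alpha_t+\beta xe+O(\nu)=O(\nu)$, the $e$-components canceling by the choice of $x$. By Step 4, the vertical component of $f(0,t)^{-1}f(x,t')$ is $G_0(t')-G_0(t)+O(\nu)$. Now
\[
L^{-1}\sqrt s\le d(f(0,t),f(x,t'))\le L\max\{|x|,\sqrt s\}\le C(\sqrt s+\eta).
\]
The left inequality and the third bound in \eqref{eq:norm}, squared, give $s\le C|G_0(t')-G_0(t)|+C\nu$. The right inequality and the second bound in \eqref{eq:norm} give $|G_0(t')-G_0(t)|\le Cs+C\nu$. So for some $C_2=C_2(L)\ge1$,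
\begin{equation}\label{eq:G0}
s/C_2-C_2\nu\le|G_0(t')-G_0(t)|\le C_2s+C_2\nu.
\end{equation}

\emph{Step 6: a monotone substitute.} Assume $8C_2^2\nu\le1$. The interval $[(8C_2^2\nu)^{-1},(4C_2^2\nu)^{-1}]$ has length at least $1$, so it contains an integer $n$; let $\varpi=1/n\in[4C_2^2\nu,8C_2^2\nu]$. If $s\ge\varpi$, then $C_2\nu\le s/(4C_2)$ and \eqref{eq:G0} gives $s/(2C_2)\le|G_0(t')-G_0(t)|\le2C_2s$. On the triangle $\{(t,t')\in[-1,1]^2:t'-t\ge\varpi\}$ the continuous function $G_0(t')-G_0(t)$ does not vanish, so it has a constant sign $\sigma$. Let $G$ interpolate $G_0$ linearly between the nodes $j\varpi$, $|j|\le n$, and have slope $\sigma$ outside $[-1,1]$. All slopes have sign $\sigma$ and modulus in $[M_0^{-1},M_0]$, $M_0=2C_2$, and $G(0)=G_0(0)=0$. Comparing with the nearest node, $|G-G_0|\le2C_2\varpi+C_2\varpi+C_2\nu\le C\nu$ on $[-1,1]$. With Step 4 this gives the third claim when $C\nu\le\varepsilon$. It remains to choose $A,\eta$ so that $\nu$ satisfies all the smallness conditions.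
\end{proof}

The lower bilipschitz bound entered in Steps 2 and 5. Without it the lemma fails: for the Lipschitz map $f(x,t)=(x,0,0)$ all pairs are flat and $u\equiv0$.

From now on \emph{$\varepsilon$-flat} means $(A(\varepsilon),\eta(\varepsilon))$-flat. For each $\varepsilon$-flat pair $(p,i)$ we fix data $e_{p,i},\beta_{p,i},G_{p,i}$ as in Lemma~\ref{lem:structure}, and we let $\sigma_{p,i}=+1$ if $G_{p,i}$ is increasing and $\sigma_{p,i}=-1$ otherwise.

\section{A direction with big projection}\label{sec:projection}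

We use the following form of Brouwer's theorem (the Poincar\'e--Miranda theorem). \emph{Let $R$ be a closed rectangle and $\Phi=(\Phi_1,\Phi_2)\colon R\to\mathbb R^2$ continuous, with $\Phi_1$ of opposite strict signs on the two vertical sides and $\Phi_2$ of opposite strict signs on the two horizontal sides. Then $\Phi$ has a zero.} To see this, change signs so that $\Phi_1<0$ on the left side and $\Phi_2<0$ on the bottom side, and let $p$ be a fixed point of $p\mapsto\operatorname{pr}_R(p-\Phi(p))$, where $\operatorname{pr}_R$ truncates each coordinate to $R$. If $\Phi_1(p)>0$, then $p$ must lie on the left side, where $\Phi_1<0$; the other three cases are symmetric.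

\begin{lemma}\label{lem:projection}
There is $c_2=c_2(L)>0$ such that for every ball $B(p,r)\subset P$ there is a vertical subgroup $\mathbb W$ with $\mathcal L^2(\pi_{\mathbb W}(f(B(p,r))))\ge c_2r^3$.
\end{lemma}

\begin{proof}
By translation and dilation let $B(p,r)=B(0,2)$. Put $t_1=(c_1/2L)^2\le1$ and fix $\varepsilon_1=\varepsilon_1(L)$ with $\varepsilon_1\le c_1/4$ and $(1+L/2)\varepsilon_1\le t_1/(2M_0)$. By Lemma~\ref{lem:count} with $K=1$, $\sum_{i\ge0}|B_0\cap\mathcal N_i|\le C(L)$ for $\varepsilon_1$-flatness. If $4(i_0+1)>C(L)$, some $0\le i\le i_0$ has $|B_0\cap\mathcal N_i|<4=|B_0|$. So there is $q\in B_0$ with $(q,i)$ $\varepsilon_1$-flat, and $B(q,r_i)\subset B(0,2)$. Let $\mathbb W$ be the vertical subgroup in direction $e_{q,i}$. Normalize as in Lemma~\ref{lem:structure} so that $q=0$, $r_i=1$, $f(0)=0$, and rotate so that $e=(1,0)$; this divides projected areas by $r_i^3\ge8^{-i_0}$.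

For $|x|,|t|\le1$ we have $|f_2|\le\varepsilon_1$ and $|f_1|\le L$, so $\pi_{\mathbb W}f=(X,\tau)=(f_1,f_3-\frac12f_1f_2)$ satisfies $|X-f_1(0,t)-\beta x|\le\varepsilon_1$ and $|\tau-G(t)|\le(1+L/2)\varepsilon_1$. Let $R=[-1,1]\times[-t_1,t_1]$, on which $|f_1(0,t)|\le L\sqrt{t_1}=c_1/2$. On the sides $x=\pm1$, $X$ has the sign of $\pm\beta$ and $|X|\ge c_1-c_1/2-c_1/4=c_1/4$. On the sides $t=\pm t_1$, $\tau$ has the sign of $G(\pm t_1)$, these signs are opposite, and $|\tau|\ge t_1/(2M_0)$. For $v$ in $V=(-\frac{c_1}8,\frac{c_1}8)\times(-\frac{t_1}{4M_0},\frac{t_1}{4M_0})$ the map $\pi_{\mathbb W}f-v$ therefore has a zero in $R$. So $V\subset\pi_{\mathbb W}f(R)$, and $c_2=8^{-i_0-1}|V|$ works.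
\end{proof}

\section{Extending a well-separated set to a foliated graph}\label{sec:extension}

Fix $\mathbb W=\{(X,0,\tau)\}$. For $p\in P$ write $p=(x_p,t_p)$ and $f(p)=[X_p,Y_p,\tau_p]$, and let $X(x,t)=f_1(x,t)$.

\begin{proposition}\label{prop:ext}
Given $L\ge1$ and $\kappa\in(0,1)$ there are $\varepsilon\in(0,\kappa]$, $h\in\mathbb N$ and $M,\Lambda\ge1$, depending only on $L$ and $\kappa$, such that the following holds with $H=2^h$. Let $F\subset P$ be finite, $\#F\ge2$, $\operatorname{diam}F\le H^{-4}$, and assume: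
\begin{itemize}
\item[\textup{(Flat)}] if $p\ne q$ are in $F$, $i\ge0$ and $H^{-3}\le r_i/d(p,q)\le H^3$, then $(p,i)$ is $\varepsilon$-flat;
\item[\textup{(Trans)}] if $p\in F$, $i\ge0$ and $(p,i)$ is $\varepsilon$-flat, then $(e_{p,i})_1>\kappa$.
\end{itemize}
Then for every $p_*\in F$ there are $\psi\in\mathcal F(M)$ and a $\Lambda$-bilipschitz map $\lambda\colon F\to P$ with $\lambda(p_*)=(X_{p_*},0)$ and $\mathcal J_\psi(\lambda(p))=f(p)$ for all $p\in F$.
\end{proposition}

Hypothesis (Trans) cannot be dropped: for $f(x,t)=(0,x,t)$ all pairs are flat, and $f(0,0)$, $f(x,0)$ have the same projection to $\mathbb W$. The bound on $\operatorname{diam}F$ only ensures that the scales needed have $i\ge0$, the range controlled by Lemma~\ref{lem:count}.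

The proof is a Whitney-type construction: we attach to every $p\in F$ and every $i\in\mathbb Z$ a model function $\psi_{p,i}$, show that neighboring models are close, and glue. Throughout, $C$ and $O(\cdot)$ depend only on $L,\kappa$, never on $\varepsilon$ or $h$; ``flat'' means $\varepsilon$-flat, and $\varepsilon'=\varepsilon+1/h$. We assume $\varepsilon\le c_1\kappa/8$ and $LH^{-1/2}\le1/16$, so $H\ge256$; three further smallness conditions appear below.

\subsection{Local models}
Let $p\in F$, $i\ge0$, $(p,i)$ flat, $r=r_i$, $e=e_{p,i}$, $\beta=\beta_{p,i}$, and let $m_{p,i}=e_2/e_1$ be the slope of the approximating plane; $|m_{p,i}|\le1/\kappa$ by (Trans). Let $(x,t)\in B(p,r)$, $f(x,t)=[X,Y,\tau]$ and $(z,u)=f(p)^{-1}f(x,t)$. Then $z_1=X-X_p$, $|z_1|\le Lr$, $|z_2-m_{p,i}z_1|=|z\cdot e^\perp|/e_1\le\varepsilon r/\kappa$, and $\tau-\tau_p+Y_pz_1=u-\frac12z_1z_2$ by \eqref{eq:diff}. Hence, with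
\[
\varphi_{p,i}(X,t)=\tau_p-Y_p(X-X_p)-\tfrac12m_{p,i}(X-X_p)^2+G_{p,i}(t-t_p),
\]
Lemma~\ref{lem:structure} gives
\begin{equation}\label{eq:local}
|\tau-\varphi_{p,i}(X,t)|\le C\varepsilon r^2,\qquad|X(x,t)-X(x_p,t)-\beta e_1(x-x_p)|\le\varepsilon r,\qquad|\beta e_1|\ge c_1\kappa.
\end{equation}
Two models at neighboring locations and scales approximate the same piece of the rug, so they are close on its projection. Their special form extends this to a full rectangle.

\begin{lemma}\label{lem:compare}
Let $p,q\in F$, $i\ge0$, $j\in\{i,i+1\}$, with $(p,i)$, $(q,j)$ flat and $d(p,q)\le r/8$, $r=r_i$. Then $\sigma_{p,i}=\sigma_{q,j}$, and $\Delta=\varphi_{p,i}-\varphi_{q,j}$ satisfies $|\Delta|\le C\varepsilon r^2$ and $|\partial_X\Delta|\le C\varepsilon r$ for $|X-X_p|\le r$, $|t-t_q|\le r^2/4$.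
\end{lemma}

\begin{proof}
We have $B(q,r/2)\subset B(p,r)\cap B(q,r_j)$, so \eqref{eq:local} for both pairs gives $|\Delta(X(x,t),t)|\le C\varepsilon r^2$ for $(x,t)\in B(q,r/2)$. Write $\Delta=\mathcal Q(X)+\mathcal G(t)$, where $\mathcal Q$ is a polynomial of degree at most $2$ and $\mathcal G(t)=G_{p,i}(t-t_p)-G_{q,j}(t-t_q)$. By \eqref{eq:local} for $(q,j)$, the numbers $X(x_q\pm r/2,t_q)-X_q$ have opposite signs and modulus at least $c_1\kappa r/2-\varepsilon r\ge l:=c_1\kappa r/4$. By continuity $X(x,t_q)$, $|x-x_q|\le r/2$, takes all values in $[X_q-l,X_q+l]$. So $Q(y)=\Delta(X_q+ly,t_q)$ is $O(\varepsilon r^2)$ on $[-1,1]$. Its coefficients are $Q(0)$, $\frac12(Q(1)-Q(-1))$ and $\frac12(Q(1)+Q(-1))-Q(0)$, all $O(\varepsilon r^2)$. Hence the coefficients of $\Delta(\cdot,t_q)$ in powers of $X-X_q$ are $O(\varepsilon r^2)$, $O(\varepsilon r)$, $O(\varepsilon)$, and $\Delta(X,t_q)=O(\varepsilon r^2)$, $\mathcal Q'(X)=O(\varepsilon r)$ for $|X-X_q|\le(1+L)r$. For $|t-t_q|\le r^2/4$ take $X=X(x_q,t)$, which has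 $|X-X_q|\le Lr$; then $\mathcal G(t)-\mathcal G(t_q)=\Delta(X,t)-\Delta(X,t_q)=O(\varepsilon r^2)$. As $|X-X_p|\le r$ implies $|X-X_q|\le(1+L)r$, the bounds follow. If the signs were different, we would have $|\mathcal G(t_q+r^2/4)-\mathcal G(t_q)|\ge2r^2/(4M_0)$, which is excluded once $C\varepsilon<1/(2M_0)$.
\end{proof}

\subsection{Clusters and gaps}
For a point $p\in F$, hypothesis (Flat) gives a model at scale $i$ only if some point of $F$ is at distance roughly $r_i$ from $p$. At the other scales, $F$ near $p$ consists of a tight group of points far from all others. We organize these groups.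

For nonempty $S\subset F$ let $d_S=\operatorname{diam}S$ and $D_S=\operatorname{dist}(S,F\setminus S)$, with $D_F=\infty$. Call $S$ a \emph{cluster} if $D_S>H^2d_S$. The set $F$ and all singletons are clusters. Two clusters $S,S'$ that intersect are nested: otherwise $d_S\ge D_{S'}>H^2d_{S'}$ and $d_{S'}\ge D_S>H^2d_S$, which is absurd. So the clusters that contain $p$ form a chain from $F$ down to $\{p\}$. If $\#S\ge2$ and $p\in S$, the \emph{child} $S_p$ is the largest cluster with $p\in S_p\subsetneq S$. If $q\in S_p$, then $S_p\subset S_q$ by maximality of $S_q$, so $p\in S_q$ and $S_q=S_p$; thus the children partition $S$. For clusters $S\subsetneq S'$,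
\begin{equation}\label{eq:clusters}
D_S\le d_{S'},\qquad d_S<H^{-2}d_{S'}.
\end{equation}
The \emph{gap} of $S$ is the interval of integers
\[
I_S=\{i\in\mathbb Z:H^{1/2}d_S\le r_i\le H^{-1/2}D_S\},\qquad i_S^-=\inf I_S,\quad i_S^+=\sup I_S.
\]
We have $i_F^-=-\infty$ and $i_{\{p\}}^+=\infty$, and all other endpoints are finite. If $\#S\ge2$ and $S\ne F$, the ratio of the two bounds exceeds $H=2^h$, so $i_S^+-i_S^-\ge h-1$: gaps are long. Gaps are also far apart. For $S\subsetneq S'$, \eqref{eq:clusters} gives $r_{i_S^-}\le H^{-1/2}D_S\le H^{-1/2}d_{S'}\le H^{-1}r_{i_{S'}^+}$, that is,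
\begin{equation}\label{eq:gapsep}
i_S^-\ge i_{S'}^++h.
\end{equation}
An index $i$ is \emph{ordinary for $p$} if it lies in no gap $I_S$ with $S\ni p$. Fix a total order on $F$ with minimum $p_*$, and let $p_S=\min S$ be the \emph{base point} of $S$. See Figure~\ref{fig:scales}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw[->] (0,0)--(12,0) node[right]{$i$};
\draw[line width=3pt] (0,0)--(2,0);
\draw[line width=3pt] (4.2,0)--(7,0);
\draw[line width=3pt] (9.2,0)--(11.6,0);
\node[above] at (1,0.1) {$I_F$};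
\node[above] at (5.6,0.1) {$I_S$};
\node[above] at (10.4,0.1) {$I_{\{p\}}$};
\node[above] at (3.1,0.05) {sign $\sigma_F$};
\node[above] at (8.1,0.05) {sign $\sigma_S$};
\node[below] at (2,-0.1) {$i_F^+$};
\node[below] at (4.2,-0.1) {$i_S^-$};
\node[below] at (7,-0.1) {$i_S^+$};
\node[below] at (9.2,-0.1) {$i_{\{p\}}^-$};
\end{tikzpicture}
\caption{The scales $r_i=2^{-i}$ seen from a point $p$ whose chain of clusters is $F\supsetneq S\supsetneq\{p\}$. Thick segments are gaps: no point of $F$ is at distance close to $r_i$ from $p$, and flatness may fail. On each thin segment, endpoints included, $(p,i)$ is flat and the vertical orientation $\sigma_{p,i}$ is constant; it may differ from one thin segment to the next.}\label{fig:scales}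
\end{figure}

\begin{lemma}\label{lem:gaps}
Let $S$ be a cluster and $p\in S$.
\begin{enumerate}
\item[(a)] If $i$ is ordinary for $p$, then $i\ge0$ and $(p,i)$ is flat.
\item[(b)] If $\#S\ge2$, then $i_S^+\ge0$ and $(p,i_S^+)$ is flat. If $S\ne F$, then $i_S^-\ge0$, $(p,i_S^-)$ is flat, and $r_{i_S^-}>\frac12H^{-1/2}D_S$.
\item[(c)] For $\#S\ge2$ let $\sigma_S=\sigma_{p_S,i_S^+}$. If $i_S^+\le i\le i_{S_p}^-$, then $(p,i)$ is flat and $\sigma_{p,i}=\sigma_S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If some $q\in F$ has $d(p,q)\in[H^{-3}r_i,H^3r_i]$, then $r_i\le H^3H^{-4}\le1$ and (Flat) applies. Otherwise $S'=F\cap B(p,H^{-3}r_i)$ has $d_{S'}\le2H^{-3}r_i$ and $D_{S'}\ge H^3r_i-H^{-3}r_i\ge\frac12H^3r_i$. Then $S'$ is a cluster and $H^{1/2}d_{S'}\le r_i\le H^{-1/2}D_{S'}$, so $i$ is not ordinary.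

(b) Since $i_S^++1\notin I_S$, $r_{i_S^+}\in[H^{1/2}d_S,2H^{1/2}d_S)$; and one of two points realizing $d_S$ is at distance in $[d_S/2,d_S]$ from $p$. The ratio of scale to distance lies in $[H^{1/2},4H^{1/2}]$. Since $i_S^--1\notin I_S$, $r_{i_S^-}\in(\frac12H^{-1/2}D_S,H^{-1/2}D_S]$; and some $q\in F\setminus S$ has $d(p,q)\in[D_S,D_S+d_S]\subset[D_S,2D_S]$. The ratio lies in $[\frac14H^{-1/2},H^{-1/2}]$. Both scales are at most $1$ as $d_S\le H^{-4}$, and $D_S\le H^{-4}$ for $S\neq F$. So (Flat) applies.

(c) A cluster containing $p$ either contains $S$, and then its gap ends at or before $i_S^+$, or is contained in $S_p$, and then its gap begins at or after $i_{S_p}^-$; both by \eqref{eq:gapsep}. So the indices strictly between are ordinary, and flatness follows from (a) and (b). As $d(p,p_S)\le d_S\le H^{-1/2}r_{i_S^+}\le r_{i_S^+}/8$, Lemma~\ref{lem:compare} gives $\sigma_{p,i_S^+}=\sigma_S$, and Lemma~\ref{lem:compare} with $q=p$, $j=i+1$ propagates the sign.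
\end{proof}

\subsection{Labels}
Nothing in the hypotheses links the sign at the beginning of a gap to the sign at its end, so the construction has to allow them to differ. Following Section~\ref{sec:reverse} we define labels $T_p$ whose differences agree, up to small errors, with $\pm(t_p-t_q)$, the sign being the one valid at scale $d(p,q)$. Put $T_F=0$ and
\[
T_{S'}=T_S+\sigma_S\,(t_{p_{S'}}-t_{p_S})\quad\text{for each child }S'\text{ of }S,\qquad T_p=T_{\{p\}},\qquad\lambda(p)=(X_p,T_p).
\]
The child of $S$ that contains $p_S$ has the same base point, hence the same label. Descending the chain, $T_{p_S}=T_S$; in particular $\lambda(p_*)=(X_{p_*},0)$. For $p\in S$, each step from a cluster $S'$ to its child changes the label by at most $d_{S'}^2$, so by \eqref{eq:clusters}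
\begin{equation}\label{eq:Tcluster}
|T_p-T_{p_S}|\le d_S^2(1+H^{-4}+H^{-8}+\cdots)\le2d_S^2,\qquad|t_p-t_{p_S}|\le d_S^2.
\end{equation}
Let $p\ne q$ and let $S$ be the smallest cluster containing both. Then $S_p\ne S_q$ and $T_{S_p}-T_{S_q}=\sigma_S(t_{p_{S_p}}-t_{p_{S_q}})$. Replacing the base points by $p$ and $q$ costs at most $3d_{S_p}^2+3d_{S_q}^2$ by \eqref{eq:Tcluster}. Since $q\notin S_p$, $d_{S_p}\le H^{-2}D_{S_p}\le H^{-2}d(p,q)$, and the same holds for $S_q$. Therefore
\begin{equation}\label{eq:Tpair}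
|(t_p-t_q)-\sigma_S(T_p-T_q)|\le6H^{-4}d(p,q)^2.
\end{equation}

\begin{lemma}\label{lem:lambda}
The map $\lambda\colon F\to P$ is $\Lambda$-bilipschitz with $\Lambda=\Lambda(L,\kappa)$.
\end{lemma}

\begin{proof}
Let $d=d(p,q)>0$. We have $|X_p-X_q|\le Ld$, and $|T_p-T_q|\le2d^2$ by \eqref{eq:Tpair}. Let $c_3=(c_1\kappa/8L)^2<1$ and assume $12H^{-4}\le c_3$. If $|t_p-t_q|\ge c_3d^2$, then $|T_p-T_q|\ge c_3d^2/2$ by \eqref{eq:Tpair}. Otherwise $|x_p-x_q|=d$. Take $i$ with $d\le r_i<2d$; then $i\ge0$, $(p,i)$ is flat by (Flat), and $q\in B(p,r_i)$. By \eqref{eq:local}, $|X_q-X(x_p,t_q)|\ge c_1\kappa d-2\varepsilon d\ge\frac34c_1\kappa d$, while $|X(x_p,t_q)-X_p|\le L\sqrt{c_3}\,d=\frac18c_1\kappa d$. So $|X_p-X_q|\ge\frac12c_1\kappa d$.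
\end{proof}

\subsection{Models at all scales}
For $p\in F$, $i\ge0$ and $(p,i)$ flat let $\widehat G_{p,i}(s)=G_{p,i}(\sigma_{p,i}s)$. It is \emph{increasing}, with slopes in $[M_0^{-1},M_0]$, and vanishes at $0$. Rewrite the local model in the label variable:
\[
\widehat\varphi_{p,i}(X,T)=\varphi_{p,i}\bigl(X,t_p+\sigma_{p,i}(T-T_p)\bigr)=\tau_p-Y_p(X-X_p)-\tfrac12m_{p,i}(X-X_p)^2+\widehat G_{p,i}(T-T_p).
\]
For $p\in F$ and $i\in\mathbb Z$ define $\psi_{p,i}$ as follows. If $i$ is ordinary for $p$, let $\psi_{p,i}=\widehat\varphi_{p,i}$. Otherwise $i\in I_S$ for exactly one cluster $S\ni p$, by \eqref{eq:gapsep}, and we let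
\[
\psi_{p,i}=\tau_{p_S}-Y_{p_S}(X-X_{p_S})-\tfrac12m_{S,i}(X-X_{p_S})^2+\widehat G_{S,i}(T-T_{p_S}).
\]
Here, writing $(m^\pm,\widehat G^\pm)=(m_{p_S,i_S^\pm},\widehat G_{p_S,i_S^\pm})$, which exist by Lemma~\ref{lem:gaps}(b) when $i_S^\pm$ is finite, the pair $(m_{S,i},\widehat G_{S,i})$ equals $(m^+,\widehat G^+)$ if $S=F$, equals $(m^-,\widehat G^-)$ if $S$ is a singleton, and otherwise equals $(1-s_i)(m^-,\widehat G^-)+s_i(m^+,\widehat G^+)$ with $s_i=(i-i_S^-)/(i_S^+-i_S^-)$. This is the slow turn of Section~\ref{sec:turn}. In a gap the model depends only on $S$ and $i$, and at a finite endpoint $i=i_S^\pm$ it equals $\widehat\varphi_{p_S,i}$. Because both $\widehat G^\pm$ are increasing, so are their convex combinations. Thus every $\psi_{p,i}$ is a quadratic polynomial in $X$ with $|\partial_X^2\psi_{p,i}|\le1/\kappa$, plus a piecewise linear function of $T$ with finitely many pieces and slopes in $[M_0^{-1},M_0]$.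

Say that a function $\Delta(X,T)$ is \emph{$i$-small} on a set if $|\Delta|\le C\varepsilon'r_i^2$ and $|\partial_X\Delta|\le C\varepsilon'r_i$ there.

\begin{lemma}\label{lem:relabel}
Let $p,q,i,j$ be as in Lemma~\ref{lem:compare}, $\sigma=\sigma_{p,i}=\sigma_{q,j}$, and suppose $|t_p-t_q-\sigma(T_p-T_q)|\le8H^{-1}r_i^2$. Then $\widehat\varphi_{p,i}-\widehat\varphi_{q,j}$ is $i$-small on the set where $|X-X_p|\le r_i$ and $\min\{|T-T_p|,|T-T_q|\}\le r_i^2/16$.
\end{lemma}

\begin{proof}
Let $t=t_p+\sigma(T-T_p)$ and $t'=t_q+\sigma(T-T_q)$. Then $|t-t'|\le8H^{-1}r_i^2\le r_i^2/32$. If $|T-T_p|\le r_i^2/16$, then $|t-t_q|\le r_i^2/16+r_i^2/64$; if $|T-T_q|\le r_i^2/16$, then $|t-t_q|\le r_i^2/32+r_i^2/16$. So Lemma~\ref{lem:compare} bounds $\varphi_{p,i}(X,t)-\varphi_{q,j}(X,t)$, and $\varphi_{q,j}(X,t)-\varphi_{q,j}(X,t')$ is independent of $X$ and at most $8M_0H^{-1}r_i^2\le8M_0r_i^2/h$.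
\end{proof}

\begin{lemma}\label{lem:neighbors}
Let $p,q\in F$ and $i\in\mathbb Z$. On the ball $B(\lambda(p),r_i/8)\subset P$ the following functions are $i$-small: \textup{(i)} $\psi_{p,i}-\psi_{q,i}$, if $d(p,q)\le r_i/8$; \textup{(ii)} $\psi_{p,i}-\psi_{p,i+1}$.
\end{lemma}

\begin{proof}
On the ball, $|X-X_p|\le r_i/8$ and $|T-T_p|\le r_i^2/64$.

(i) If $i\in I_S$ for a cluster $S$ containing one of the points, then $d(p,q)\le r_i/8<D_S$, so $S$ contains both and $\psi_{p,i}=\psi_{q,i}$. Otherwise $i$ is ordinary for both, both pairs are flat, and we verify the hypothesis of Lemma~\ref{lem:relabel}. Let $S$ be the smallest cluster containing $p$ with $i_S^+<i$. It exists because $i\notin I_F$, and $\#S\ge2$ because $i_{\{p\}}^+=\infty$. By minimality $i\le i_{S_p}^+$, and $i\notin I_{S_p}$, so $i<i_{S_p}^-$ and $\sigma_{p,i}=\sigma_S$ by Lemma~\ref{lem:gaps}(c). If $q\in S_p$, then $r_i>r_{i_{S_p}^-}>\frac12H^{-1/2}D_{S_p}\ge\frac12H^{3/2}d_{S_p}$, and \eqref{eq:Tcluster} gives $|t_p-t_q|+|T_p-T_q|\le5d_{S_p}^2\le20H^{-3}r_i^2$.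 If $q\notin S_p$, then $d(p,q)<r_{i_S^+}<D_S$ gives $q\in S$, so $S$ is the smallest cluster containing both points and \eqref{eq:Tpair} applies with the sign $\sigma_S=\sigma_{p,i}$.

(ii) By \eqref{eq:gapsep}, $i$ and $i+1$ cannot lie in the gaps of two different clusters containing $p$. Four cases remain.

\emph{Both ordinary.} Apply Lemma~\ref{lem:relabel} with $q=p$, $j=i+1$.

\emph{Both in $I_S$.} The difference vanishes if $S=F$ or $\#S=1$. Otherwise $s_{i+1}-s_i\le1/(h-1)\le2/h$, $|m^+-m^-|\le2/\kappa$, and $|\widehat G^+(s)-\widehat G^-(s)|\le M_0|s|$ since both values have the sign of $s$. As $d_S\le H^{-1/2}r_i$, on the ball $|X-X_{p_S}|\le r_i/8+Ld_S\le r_i$ and $|T-T_{p_S}|\le r_i^2/64+2d_S^2\le r_i^2$. So the difference is at most $(2/h)(\kappa^{-1}+M_0)r_i^2$ and its $X$-derivative at most $(4/h)\kappa^{-1}r_i$.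

\emph{$i\in I_S$, $i+1$ ordinary.} Then $i=i_S^+$, $\psi_{p,i}=\widehat\varphi_{p_S,i}$ and $\psi_{p,i+1}=\widehat\varphi_{p,i+1}$. We have $d(p,p_S)\le H^{-1/2}r_i\le r_i/8$ and $|t_p-t_{p_S}|+|T_p-T_{p_S}|\le3d_S^2\le3H^{-1}r_i^2$ by \eqref{eq:Tcluster}. Apply Lemma~\ref{lem:relabel} to $(p_S,i)$ and $(p,i+1)$; on the ball $|X-X_{p_S}|\le r_i$ as in the previous case, and $|T-T_p|\le r_i^2/16$.

\emph{$i$ ordinary, $i+1\in I_S$.} Then $i+1=i_S^-$, $\psi_{p,i}=\widehat\varphi_{p,i}$, $\psi_{p,i+1}=\widehat\varphi_{p_S,i+1}$ and $d_S\le H^{-1/2}r_{i+1}$. The same two bounds hold, and Lemma~\ref{lem:relabel} applies to $(p,i)$ and $(p_S,i+1)$.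
\end{proof}

\subsection{Gluing}
Let $F^*=\lambda(F)$ and $\rho(v)=d(v,F^*)$ for $v=(X,T)\in P$; $\rho$ is $1$-Lipschitz.

\emph{A partition of unity.} Take a maximal family $\{v_k\}\subset P\setminus F^*$ such that the balls $B(v_k,\rho_k/100)$, $\rho_k=\rho(v_k)$, are disjoint; it is countable. For $v\notin F^*$ maximality gives $k$ with $d(v,v_k)\le(\rho(v)+\rho_k)/100$. Then $\rho(v)\le\rho_k+(\rho(v)+\rho_k)/100$, so $\rho(v)\le\frac{101}{99}\rho_k$ and $d(v,v_k)\le\rho_k/40$. Thus the balls $B(v_k,\rho_k/40)$ cover $P\setminus F^*$. For $v\in B_k:=B(v_k,\rho_k/20)$ we have $\frac{19}{20}\rho_k\le\rho(v)\le\frac{21}{20}\rho_k$. If $B_k$ meets $B(v,\rho(v)/1000)$, then $\rho_k\in[0.95,1.06]\rho(v)$ and $B(v_k,\rho_k/100)\subset B(v,\rho(v))$; these balls are disjoint, each of measure at least $4(0.0095\rho(v))^3$, so the number of such $k$ is at most an absolute constant. Fix a smooth $b\colon\mathbb R^2\to[0,1]$ equal to $1$ on $B(0,\frac1{40})$ and supported in $B(0,\frac1{20})$. With $v_k=(X_k,T_k)$ put $b_k(X,T)=b((X-X_k)/\rho_k,(T-T_k)/\rho_k^2)$,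 $b_*=\sum_kb_k$ and $\chi_k=b_k/b_*$. The sum is locally finite on $P\setminus F^*$ and $1\le b_*\le C$. The functions $b_k$ and $b_*$ have $|\partial_X\cdot|\le C\rho^{-1}$ and $|\partial_X^2\cdot|+|\partial_T\cdot|\le C\rho^{-2}$, and by the quotient rule so do the $\chi_k$. Also $\sum\chi_k=1$ and $\operatorname{supp}\chi_k\subset B_k$.

\emph{Definition of $\psi$.} Let $p_k\in F$ be such that $\lambda(p_k)$ is nearest to $v_k$, let $i_k\in\mathbb Z$ satisfy $r_{i_k}\le64\Lambda\rho_k<2r_{i_k}$, and put $\psi_k=\psi_{p_k,i_k}$ and $\psi=\sum_k\chi_k\psi_k$ on $P\setminus F^*$. The factor $64\Lambda$ makes the scale large enough for Lemma~\ref{lem:neighbors}. Indeed, for $v\in B_k$,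
\[
30\Lambda\rho(v)\le r_{i_k}\le68\Lambda\rho(v),\qquad d(v,\lambda(p_k))\le\tfrac{21}{20}\rho_k\le1.2\,\rho(v).
\]
Let $v\in B_k\cap B_l$. Then $\rho_k/\rho_l\le\frac{21}{19}$, so $r_{i_k}/r_{i_l}<4$, and by symmetry $|i_k-i_l|\le1$. By Lemma~\ref{lem:lambda}, $d(p_k,p_l)\le2.4\Lambda\rho(v)\le r_{i_l}/8$, and $v\in B(\lambda(p_k),r/8)$ for $r=r_{i_k}$ and $r=r_{i_l}$. Writing $\psi_k-\psi_l=(\psi_{p_k,i_k}-\psi_{p_k,i_l})+(\psi_{p_k,i_l}-\psi_{p_l,i_l})$ and using parts (ii) and (i) of Lemma~\ref{lem:neighbors},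
\begin{equation}\label{eq:overlap}
|\psi_k-\psi_l|(v)\le C\varepsilon'\rho(v)^2,\qquad|\partial_X(\psi_k-\psi_l)|(v)\le C\varepsilon'\rho(v).
\end{equation}

\emph{Derivatives.} Fix $v\notin F^*$ and $l$ with $v\in B_l$. The derivatives of the $\chi_k$ sum to zero, so
\begin{align*}
\partial_X^2\psi&=\sum\chi_k\,\partial_X^2\psi_k+2\sum\partial_X\chi_k\,\partial_X(\psi_k-\psi_l)+\sum\partial_X^2\chi_k\,(\psi_k-\psi_l),\\
\partial_T\psi&=\sum\chi_k\,\partial_T\psi_k+\sum\partial_T\chi_k\,(\psi_k-\psi_l),
\end{align*}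
the second identity holding off the countably many values of $T$ at which some $\psi_k$ has a corner. By \eqref{eq:overlap}, $|\partial_X^2\psi|\le\kappa^{-1}+C\varepsilon'$ and $\partial_T\psi\in[M_0^{-1}-C\varepsilon',M_0+C\varepsilon']$. The lower bound for $\partial_T\psi$ is the one place where the smallness in \eqref{eq:overlap}, and not mere boundedness, is needed. We impose the last condition $C\varepsilon'\le1/(2M_0)$, which is possible because $C$ depends only on $L$ and $\kappa$.

\emph{Behavior at $F^*$.} Let $p\in F$ and let $v\in B_k$ be close to $\lambda(p)$. Then $d(\lambda(p_k),\lambda(p))\le2.2\,d(v,\lambda(p))$, which forces $p_k=p$ since $F$ is finite and $\lambda$ is injective, and $r_{i_k}\le68\Lambda\rho(v)\le H^{-1/2}D_{\{p\}}$, so $i_k\in I_{\{p\}}$. Hence in a punctured neighborhood of $\lambda(p)$ the function $\psi$ coincides with the single function $\widehat\varphi_{p,i}$, $i=i^-_{\{p\}}$. We extend $\psi$ by this formula. Then $\psi(\lambda(p))=\tau_p$ and $\partial_X\psi(\lambda(p))=-Y_p$,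 that is, $\mathcal J_\psi(\lambda(p))=f(p)$. Now $\psi(\cdot,T)$ is $C^2$ with $|\partial_X^2\psi|\le\kappa^{-1}+1$, and $\psi(X,\cdot)$ is locally Lipschitz with derivative in $[\frac1{2M_0},2M_0]$ almost everywhere. So $\psi\in\mathcal F(M)$ with $M=\max\{\kappa^{-1}+1,2M_0\}$. This proves Proposition~\ref{prop:ext}. \qed

\subsection{Infinite sets}
The constants do not depend on $\#F$, so a compactness argument removes finiteness.

\begin{corollary}\label{cor:ext}
Let $F\subset P$ be any set with $\operatorname{diam}F\le H^{-4}$ that satisfies \textup{(Flat)} and \textup{(Trans)}. Then $f(F)\subset\Gamma_\psi$ for some $\psi\in\mathcal F(M)$.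
\end{corollary}

\begin{proof}
If $\#F\le1$, take a left translate of $\mathbb W=\Gamma_T$. Otherwise let $q_1,q_2,\dots$ be a sequence in $F$, repetitions allowed, that is dense in $F$, with $q_1\ne q_2$. The hypotheses pass to subsets. Apply Proposition~\ref{prop:ext} to $\{q_1,\dots,q_n\}$, $n\ge2$, with $p_*=q_1$, obtaining $\psi_n$ and $\lambda_n$. At $v_*=(X_{q_1},0)$ we have $\psi_n=\tau_{q_1}$ and $\partial_X\psi_n=-Y_{q_1}$ for all $n$. The functions $\partial_X\psi_n$ are $M$-Lipschitz in $X$ and satisfy \eqref{eq:holder}, so they are equicontinuous and locally uniformly bounded. Then the $\psi_n$ are locally uniformly Lipschitz in $X$ and $M$-Lipschitz in $T$, hence also equicontinuous and locally uniformly bounded. Moreover $d(\lambda_n(q_m),v_*)\le\Lambda d(q_m,q_1)$ for $n\ge m$. By the Arzel\`a--Ascoli theorem and a diagonal argument, along a subsequence $\psi_n$ and $\partial_X\psi_n$ converge locally uniformly and $\lambda_n(q_m)\to v_m$ for every $m$. The limit $\psi$ is $C^1$ in $X$ with $\partial_X\psi=\lim\partial_X\psi_n$,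 the inequalities defining $\mathcal F(M)$ pass to the limit, and $\mathcal J_\psi(v_m)=f(q_m)$. The set $\Gamma_\psi$ is closed, being a bilipschitz image of the complete space $P$, and $f$ is continuous. So $f(F)\subset\Gamma_\psi$.
\end{proof}

\section{Proof of Theorem~\ref{thm:decomp}}\label{sec:decomp}

By a rotation of $\mathbb H$, a translation of $P$ and dilations, and by the invariance in Lemma~\ref{lem:foliated}, we may assume $\mathbb W=\{(X,0,\tau)\}$ and $B=B_0=B(0,1)$. Let $\kappa=\delta/(48000L^3)$, let $\varepsilon\le\kappa$, $h$, $H$, $M$ be as in Proposition~\ref{prop:ext}, and let $K=H^3$, an integer. Flatness means $\varepsilon$-flatness. We remove three sets, each costing $\delta/3$ in projected area.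

We use the $5r$-covering lemma: \emph{every family of closed balls with bounded radii in a metric space has a disjoint subfamily such that the balls with the same centers and five times the radii cover the union of the family.}

\subsection*{Step 1: steep pairs}
Where (Trans) fails, the rug is close to a plane almost parallel to $\mathbb V$, and such a plane has a thin projection. Let $Z$ be the set of $p\in B_0$ such that, for some $i=i(p)\ge0$, the pair $(p,i)$ is flat with $0\le e_1\le\kappa$, $e=e_{p,i}$. Let $r=r_{i(p)}$, $q\in B(p,r)$ and $f(p)^{-1}f(q)=(z,u)=[X,Y,\tau]$. From $z=(z\cdot e)e+(z\cdot e^\perp)e^\perp$ we get $|X|\le Lr\kappa+\varepsilon r\le2L\kappa r$, and $|\tau|\le\frac12L^2r^2$ by \eqref{eq:coordnorm}. So $\mathcal L^2(\pi_{\mathbb W}f(B(p,r)))\le4L^3\kappa r^3$. Apply the covering lemma to the balls $B(p,r_{i(p)}/10)$, $p\in Z$. It yields $p_j\in Z$ and $\rho_j=r_{i(p_j)}\le1$ with $B(p_j,\rho_j/10)$ disjoint and $Z\subset\bigcup B(p_j,\rho_j/2)\subset U:=\bigcup\operatorname{int}B(p_j,\rho_j)$.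 The disjoint balls lie in $[-2,2]^2$, so $\sum4(\rho_j/10)^3\le16$, the family is countable and $\sum\rho_j^3\le4000$. Hence $\mathcal L^2(\pi_{\mathbb W}f(U))\le16000L^3\kappa=\delta/3$.

\subsection*{Step 2: points with many bad scales}
Let $\operatorname{Bad}(p)=\{i\ge0:p\in\mathcal N_i^K\}$. The function $\#\operatorname{Bad}=\sum_i\mathbf 1_{\mathcal N_i^K}$ is Borel, and its integral over $B_0$ is at most a constant $C_3(L,\delta)$ by Lemma~\ref{lem:count}. Choose $N_0\in\mathbb N$ with $2L^3C_3/N_0\le\delta/3$. By Chebyshev's inequality and Lemma~\ref{lem:measure}, the set $\{p\in B_0:\#\operatorname{Bad}(p)>N_0\}$ costs at most $\delta/3$. Let $F^1=\{p\in B_0\setminus U:\#\operatorname{Bad}(p)\le N_0\}$. It is Borel, and it satisfies (Trans) because $Z\subset U$.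

\subsection*{Step 3: random coloring}
To obtain (Flat) we must separate two points $p,q$ whenever a bad scale $i$ has $K^{-1}r_i\le d(p,q)\le Kr_i$. For $i\ge0$ let $s_i=r_i/K$ and define the color
\[
c_i(x,t)=\bigl(\lfloor x/s_i\rfloor\bmod(K^2+1),\ \lfloor t/s_i^2\rfloor\bmod(K^4+1)\bigr),
\]
a Borel function with values in a set $\mathcal C$ of $R=(K^2+1)(K^4+1)$ elements. It has the property
\begin{equation}\label{eq:color}
c_i(p)=c_i(q),\ d(p,q)\le Kr_i\quad\Longrightarrow\quad d(p,q)<K^{-1}r_i.
\end{equation}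
Indeed, $|x_p-x_q|\le K^2s_i$ implies that the integers $\lfloor x_p/s_i\rfloor$, $\lfloor x_q/s_i\rfloor$ differ by at most $K^2$; being congruent modulo $K^2+1$ they are equal, so $|x_p-x_q|<s_i$. With $K^4$ and $s_i^2$ in place of $K^2$ and $s_i$, the same argument gives $|t_p-t_q|<s_i^2$.

For a sequence $\omega=(\omega_i)_{i\ge0}$ in $\mathcal C$ let
\[
F^\omega=\{p\in F^1:\ c_i(p)=\omega_i\text{ for all }i\in\operatorname{Bad}(p)\}.
\]
\emph{$F^\omega$ satisfies \textup{(Flat)}.} Let $p\ne q$ be in $F^\omega$, $i\ge0$, $K^{-1}\le r_i/d(p,q)\le K$, and suppose $p\in\mathcal N_i$. Then $p\in\mathcal N_i^K$, and $q\in\mathcal N_i^K$ because $d(p,q)\le Kr_i$; this is the purpose of the enlargement. So $c_i(p)=\omega_i=c_i(q)$, and \eqref{eq:color} gives $d(p,q)<K^{-1}r_i$, a contradiction.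

Each point imposes at most $N_0$ conditions on $\omega$. A finite list of sequences cannot meet every prescription of this kind, since two indices $i\ne i'$ carry the same values in all sequences of the list. We therefore choose at random and accept a small loss. Let the $\omega_i$ be independent and uniform in $\mathcal C$. The set $\{(p,\omega):p\in F^\omega\}$ is the intersection of $\{p\in F^1\}$ with the countably many Borel sets $\{p\notin\mathcal N_i^K\}\cup\{c_i(p)=\omega_i\}$, so Fubini's theorem applies. For fixed $p\in F^1$ the probability that $p\in F^\omega$ is $R^{-\#\operatorname{Bad}(p)}\ge q_0:=R^{-N_0}$. For $n$ independent copies $\omega^1,\dots,\omega^n$ the expected measure of $F^1\setminus\bigcup_lF^{\omega^l}$ is at most $(1-q_0)^n|B_0|$. Fix $n=n(L,\delta)$ with $8L^3(1-q_0)^n\le\delta/3$, and fix sequences for which the measure is at most its mean. By Lemma~\ref{lem:measure} this remainder costs at most $\delta/3$.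

\subsection*{Step 4: conclusion}
Cut each $F^{\omega^l}$ along a grid of half-open rectangles of size $H^{-4}\times H^{-8}$, and call the resulting Borel sets $F_1,\dots,F_N$, with $N=n(2H^4+1)(2H^8+1)$ and empty sets allowed. Each has diameter at most $H^{-4}$ and satisfies (Flat) and (Trans), so Corollary~\ref{cor:ext} gives $\psi_j\in\mathcal F(M)$ with $f(F_j)\subset\Gamma_{\psi_j}$. By Steps 1--3, $\mathcal L^2(\pi_{\mathbb W}f(B_0\setminus\bigcup F_j))\le\delta$. All parameters were chosen in the order $\kappa;\ \varepsilon,h,M;\ K;\ N_0;\ n;\ N$, each depending only on $L$ and $\delta$. \qed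

\section{Proofs of Theorems~\ref{thm:char} and~\ref{thm:main}}\label{sec:final}

Let $E=f(P)$ and $\xi=f(p)$.

\begin{proof}[Proof of Theorem~\ref{thm:char}(i)]
We have $E\cap B(\xi,r)\subset f(B(p,Lr))$. Apply Theorem~\ref{thm:decomp} to $B(p,Lr)$ with $\delta=\min\{\vartheta/(2L^3),\frac12\}$. The set $\pi_{\mathbb W}(E\cap B(\xi,r))$ is covered by $\pi_{\mathbb W}f(B(p,Lr)\setminus\bigcup F_j)$, which has measure at most $\delta L^3r^3\le\vartheta r^3/2$, and the sets $\pi_{\mathbb W}f(Z_j)$, where $Z_j=F_j\cap f^{-1}(B(\xi,r))$. So $\mathcal L^2(\pi_{\mathbb W}f(Z_j))\ge\vartheta r^3/(2N)$ for some $j$. Lemma~\ref{lem:measure} gives $|Z_j|\ge\vartheta r^3/(4L^3N)$ and then $\mathcal H^3(f(Z_j))\ge\vartheta r^3/(4L^6N)$. Finally $f(Z_j)\subset E\cap\Gamma_j\cap B(\xi,r)$, and the constants of $\Gamma_j$ are bounded by Lemma~\ref{lem:foliated}.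
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}(ii)]
We show that $\mathcal H^3(Z)\le4000(1+\alpha)^3\mathcal L^2(\pi_{\mathbb W}(Z))$ for every $Z\subset\Gamma$. Applied to $Z=E\cap\Gamma\cap B(\xi,r)$, this gives the claim with $c(\alpha)=1/(4000(1+\alpha)^3)$.

Rotate so that $\mathbb W=\{(X,0,\tau)\}$ and write $\Gamma=\{[X,\phi(X,\tau),\tau]\}$. By \eqref{eq:diff}, the cone condition bounds $|\phi(X',\tau')-\phi(X,\tau)|$ by $\alpha$ times the norm of $(X'-X,\ \tau'-\tau+\phi(X,\tau)(X'-X))\in\mathbb W$, which tends to $0$ as $(X',\tau')\to(X,\tau)$. So $\phi$ is continuous and $\pi_{\mathbb W}|_\Gamma$ is a homeomorphism onto $\mathbb W$.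

Next, for $\zeta\in\Gamma$ and $s>0$ we claim $\mathcal L^2(\pi_{\mathbb W}(\Gamma\cap B(\zeta,s)))\ge\frac14(1+\alpha)^{-3}s^3$. By \eqref{eq:law}, $\zeta^{-1}\Gamma$ is again a graph over all of $\mathbb W$, it satisfies the same cone condition, and projected areas are preserved; so let $\zeta=0$. The cone condition at $0$ gives $\|w\phi(w)\|\le(1+\alpha)\|w\|$, so the projection contains $\{w:\|w\|\le s'\}$, $s'=s/(1+\alpha)$. This set contains the rectangle $|X|\le s'/2$, $|\tau|\le s'^2/8$, of area $s'^3/4$.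

Let $O\supset\pi_{\mathbb W}(Z)$ be open in $\mathbb W$ with finite measure, and let $\epsilon>0$. For each $\zeta\in Z$ choose $s_\zeta\le\epsilon$ with $\pi_{\mathbb W}(\Gamma\cap B(\zeta,s_\zeta))\subset O$. The covering lemma gives disjoint balls $B(\zeta_j,s_j)$ with $Z\subset\bigcup B(\zeta_j,5s_j)$. The sets $\pi_{\mathbb W}(\Gamma\cap B(\zeta_j,s_j))$ are closed, disjoint subsets of $O$ of positive measure, so there are countably many and $\sum(10s_j)^3\le4000(1+\alpha)^3\mathcal L^2(O)$. Let $\epsilon\to0$ and take the infimum over $O$.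
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r>0$. Since $f(B(p,r/L))\subset E\cap B(\xi,r)$, Lemma~\ref{lem:projection} gives a vertical subgroup $\mathbb W$ with $\mathcal L^2(\pi_{\mathbb W}(E\cap B(\xi,r)))\ge c_2L^{-3}r^3$. The proof of Theorem~\ref{thm:char}(i) with $\vartheta=c_2L^{-3}$ yields an $M$-foliated graph $\Gamma$ over $\mathbb W$, $M=M(L)$, with $\mathcal H^3(E\cap\Gamma\cap B(\xi,r))\ge\theta(L)r^3$. By Lemma~\ref{lem:foliated} its intrinsic Lipschitz constant is at most $C(M)$, and it is a $C(M)$-bilipschitz image of $P$, hence a $17^{1/4}C(M)$-bilipschitz image of $\mathbb W$.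
\end{proof}

\begin{thebibliography}{1}
\bibitem{Orponen} Tuomas Orponen, \emph{Rickman rugs and intrinsic bilipschitz graphs}, arXiv:2011.08168 (2020).
\end{thebibliography}
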